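# Cofibrant generation, presentable codomains, and Vopěnka's principle

## 1. Graphs, presentable objects, rigid classes

**Graphs.** A *graph* is a set with a binary relation (its set of edges, drawn as arrows); a homomorphism is a map of vertex sets that preserves the relation. Write $\mathbf{Gra}$ for the category of graphs and $|X|$ for the vertex set of $X$. Undirected graphs are the graphs whose relation is symmetric, with the same homomorphisms.

Four small graphs will be used throughout: the empty graph $\emptyset$; the graph $v$ with one vertex and no edge; $2v=v\sqcup v$; and the graph $e$ on $\{0,1\}$ whose only edge is $(0,1)$. A homomorphism $v\to X$ is a vertex of $X$, a homomorphism $2v\to X$ is an ordered pair of vertices, and a homomorphism $e\to X$ is an edge of $X$.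

Colimits in $\mathbf{Gra}$ are computed on vertex sets, and the edges of the colimit are the images of the edges of the pieces. In particular $X\mapsto |X|$ preserves colimits; it also has a right adjoint, sending a set $S$ to the graph $(S,S\times S)$. $\mathbf{Gra}$ is also complete.

**Presentable objects.** Let $\lambda$ be a regular cardinal (always infinite). An object $G$ of a category is *$\lambda$-presentable* if $\mathrm{Hom}(G,-)$ preserves $\lambda$-filtered colimits; testing on $\lambda$-directed colimits gives the same notion. It is *finitely presentable* if $\lambda=\aleph_0$ works, and *presentable* if some $\lambda$ works. If $G$ is $\lambda$-presentable, it is $\mu$-presentable for all regular $\mu\ge\lambda$.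

*Example.* A graph $G$ with fewer than $\lambda$ vertices is $\lambda$-presentable in $\mathbf{Gra}$. Let $X=\operatorname{colim}X_d$ be a $\lambda$-directed colimit and $f:G\to X$ a homomorphism. Each $f(x)$ comes from some stage. There are fewer than $\lambda$ vertices, so one stage $d$ serves for all of them, and $f$ lifts to a function $|G|\to|X_d|$. For an edge $(x,y)$ of $G$, the edge $(f(x),f(y))$ of $X$ is the image of an edge at some stage; after passing to a later stage, where its endpoints become equal to the chosen lifts of $f(x),f(y)$, the lifts form an edge. There are fewer than $\lambda$ edges, so one later stage serves for all of them, and there $f$ lifts to a homomorphism. Two lifts at one stage agree at a later stage, again because there are fewer than $\lambda$ vertices.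

*Example of an object that is not presentable.* In topological spaces, let $B=\{a,b\}$ be the two-point indiscrete space. Fix a regular $\lambda$. On the set $\lambda\sqcup\{a,b\}$ let $U_\beta=[\beta,\lambda)\cup\{a\}$ and, for $\alpha<\lambda$, let $X_\alpha$ have as open sets $\emptyset$, the whole set, and the $U_\beta$ with $\alpha\le\beta<\lambda$. These sets are closed under unions and finite intersections. As $\alpha$ grows the topology gets coarser, so the identity maps form a $\lambda$-directed diagram. A set is open in its colimit iff it is open in every $X_\alpha$, so the colimit is indiscrete. The inclusion of $B$ in the colimit is therefore continuous. It factors through no $X_\alpha$: a factorization could only be the inclusion, but $U_\alpha$ separates $a$ from $b$ in $X_\alpha$. Hence $B$ is not $\lambda$-presentable, for any $\lambda$.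

**Locally presentable categories.** A category is *locally $\lambda$-presentable* if it is cocomplete and has a set $\mathcal G$ of $\lambda$-presentable objects such that every object is a $\lambda$-filtered colimit of objects of $\mathcal G$; it is *locally presentable* if this holds for some $\lambda$. We use the textbook facts that a locally presentable category is complete and that *every* object of it is presentable. So topological spaces do not form a locally presentable category.

*Example.* Let $2=\{0<1\}$ be the two-element poset, viewed as a category. An object of $\mathbf{Gra}\times2$ is a pair $(X,s)$ of a graph and a switch $s\in\{0,1\}$; a map $(X,s)\to(Y,s')$ is a homomorphism $X\to Y$, and it exists only if $s\le s'$. Colimits are taken componentwise, with suprema in $2$. This category is locally finitely presentable. If $G$ is a finite graph, $(G,s)$ is finitely presentable: this holds in the graph component by the first example, and a directed supremum of switches is $1$ only if one of the switches is $1$. Every $(X,s)$ is the directed colimit of the $(X|W,s)$, where $W$ runs over the finite subsets of $|X|$ and $X|W$ is the induced subgraph. In the same way $\mathbf{Gra}$ is locally finitely presentable.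

We use one theorem about such categories. An object $K$ is *orthogonal* to a map $m:M\to M'$ if every map $M\to K$ extends uniquely along $m$ to a map $M'\to K$. In a locally presentable category, the full subcategory of objects orthogonal to a given *set* of maps is locally presentable (Adámek–Rosický, *Locally Presentable and Accessible Categories*, CUP 1994, Theorem 1.39). I will call this the orthogonality theorem.

**Rigid classes and Vopěnka's principle.** A class of graphs is *rigid* if the only homomorphisms between its members are identities. *Vopěnka's principle* (VP) says that there is no rigid proper class of graphs.

*Example.* Let $L_3$ be the strict linear order $(\{0,1,2\},<)$ and $P_3$ the path $0\to1\to2\to3$. Then $\{L_3,P_3\}$ is rigid. An endomorphism of $L_3$ is strictly increasing, hence the identity; one of $P_3$ satisfies $f(i+1)=f(i)+1$, hence is the identity. A homomorphism $P_3\to L_3$ would be a strictly increasing sequence of length four in three elements. A homomorphism $f:L_3\to P_3$ would satisfy $f(2)=f(0)+2$ because of the edges $(0,1),(1,2)$ and $f(2)=f(0)+1$ because of the edge $(0,2)$. VP says that such sets cannot grow to a proper class.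

A rigid class of undirected graphs is also rigid in our sense, so nothing depends on which kind of graph one prefers when assuming that VP fails. "Class" means a class definable with parameters, or a class of NBG. From a class witnessing the failure of VP we shall build an explicit model category.

## 2. Cofibrantly generated and combinatorial model categories

A *model category* is a complete and cocomplete category with weak equivalences, cofibrations and fibrations satisfying the usual axioms. As in Hovey, factorizations are taken to be functorial; in the cofibrantly generated case this is automatic by the small object argument. RLP means right lifting property.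

*Example: the trivial structure.* On any complete and cocomplete category, let the weak equivalences be the isomorphisms, and let every map be both a cofibration and a fibration. Trivial cofibrations and trivial fibrations are then the isomorphisms. Isomorphisms lift against everything, and $f=f\circ\mathrm{id}=\mathrm{id}\circ f$ gives both factorizations, functorially. The remaining axioms are clear.

*Example: the contractible structure.* On any complete and cocomplete category, let all maps be weak equivalences and cofibrations, and let the fibrations be the isomorphisms. Again lifting is against isomorphisms, and $f=\mathrm{id}\circ f$ gives both factorizations.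

**Cofibrantly generated (Hovey).** For a set $I$ of maps, $I$-cell is the class of transfinite compositions of pushouts of maps of $I$. An object is *small relative to* $I$-cell if there is a cardinal $\kappa$ such that homming out of it commutes with colimits of transfinite sequences of maps in $I$-cell, for all lengths that are limit ordinals of cofinality $>\kappa$. A $\lambda$-presentable object is small (take $\kappa=\lambda$). A model category is *cofibrantly generated* if there are sets $I,J$ of maps such that

- the domains of the maps in $I$ are small relative to $I$-cell, and the domains of the maps in $J$ are small relative to $J$-cell;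
- the fibrations are exactly the maps with the RLP with respect to $J$;
- the trivial fibrations are exactly the maps with the RLP with respect to $I$.

Nothing is asked of the *codomains*.

*Example.* The trivial structure on $\mathbf{Set}$ is cofibrantly generated by $J=\emptyset$ and $I=\{\emptyset\to1,\ 2\to1\}$, where here $2$ is a two-element set. The RLP with respect to $\emptyset\to1$ is surjectivity, with respect to $2\to1$ it is injectivity, and together they give the bijections, which are the trivial fibrations. Every map has the RLP with respect to $\emptyset$. The domains are finite sets.

**Combinatorial.** A model category is *combinatorial* if it is locally presentable and cofibrantly generated. The previous example is one.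

**Quillen equivalence.** An adjunction $F:\mathcal P\rightleftarrows\mathcal Q:G$ with $F$ preserving cofibrations and trivial cofibrations is a *Quillen equivalence* if for $X$ cofibrant and $Y$ fibrant, a map $FX\to Y$ is a weak equivalence iff its adjoint $X\to GY$ is. Two model categories are *Quillen equivalent* if a finite zigzag of Quillen equivalences connects them.

*Example.* A Quillen equivalence between trivial structures is an equivalence of categories. Every object is cofibrant and fibrant, so $FX\to Y$ is an isomorphism iff $X\to GY$ is; applied to the identities of $FX$ and of $GY$ this says that unit and counit are isomorphisms.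

*Example.* Give topological spaces the contractible structure. The adjunction from the terminal category $1$ whose left adjoint picks $\emptyset$ is a Quillen equivalence, since every map on both sides is a weak equivalence. So a category that is not locally presentable can be Quillen equivalent to $1$, which is. Local presentability is *not* invariant under Quillen equivalence.

## 3. Raptis' theorem and its converse

Let (R) be the statement

> (R): every cofibrantly generated model category (in Hovey's sense) is Quillen equivalent to a combinatorial model category.

G. Raptis (*On the cofibrant generation of model categories*, J. Homotopy Relat. Struct. 4 (2009)) proved that VP implies (R). J. Rosicky ("Are all cofibrantly generated model categories combinatorial?", arXiv:0905.0595 (2009)) raises the converse: over ZFC, does (R) imply VP?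

The answer is yes. We must turn a rigid proper class of graphs into a cofibrantly generated model category that is not Quillen equivalent to any combinatorial one. The room for this is in the definition: domains have to be small, codomains do not, so one badly non-presentable codomain may be able to carry the whole failure of VP.

## 4. The trivial structure on $\mathbf{Gra}$ and on $\mathbf{Gra}\times2$

We work out generators by hand, since the final example modifies this one. On $\mathbf{Gra}$, consider
$$\emptyset\to v,\qquad 2v\to v,\qquad 2v\to e .$$
Let $p:X\to Y$ have the RLP with respect to them. The first map makes $p$ surjective on vertices and the second makes it injective. A square from $2v\to e$ to $p$ is a pair of vertices $x,x'$ of $X$ (possibly equal) such that $(p(x),p(x'))$ is an edge of $Y$; a lift says that $(x,x')$ is an edge of $X$. So $p$ reflects edges, and a bijective homomorphism reflecting edges is an isomorphism.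

On $\mathbf{Gra}\times2$, let $I_0$ consist of
$$(\emptyset,0)\to(v,0),\quad(2v,0)\to(v,0),\quad(2v,0)\to(e,0),\quad(\emptyset,0)\to(\emptyset,1).\tag{1}$$
Let $p:(X,s)\to(Y,s')$ have the RLP with respect to $I_0$. The first three maps make the graph component an isomorphism, as before. A square from the fourth map to $p$ exists iff $s'=1$, and then a lift exists iff $s=1$. As $s\le s'$, we get $s=s'$. So the maps with the RLP with respect to $I_0$ are exactly the isomorphisms.

The fourth map flips the switch. The plan is to force the switch on for those graphs that receive a map from a given class $\mathcal A$. This does not touch the domains in (1), but it makes the codomain $(\emptyset,1)$ sensitive to $\mathcal A$.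

## 5. The categories $\mathcal K_{\mathcal A}$

For a class $\mathcal A$ of graphs let
$$\mathcal Z_{\mathcal A}=\{X\in\mathbf{Gra}:\mathbf{Gra}(A,X)=\emptyset\text{ for all }A\in\mathcal A\},$$
and let $\mathcal K_{\mathcal A}\subseteq\mathbf{Gra}\times2$ be the full subcategory of the pairs $(X,s)$ with $s=1$ or $X\in\mathcal Z_{\mathcal A}$, with its trivial model structure. The switch may be off only on graphs that receive nothing from $\mathcal A$.

*Example.* For $\mathcal A=\emptyset$ we get all of $\mathbf{Gra}\times2$. For $\mathcal A=\{e\}$ the switch may be off only on graphs without edges.

**Theorem 1 (ZFC).** For every class $\mathcal A$ of graphs, $\mathcal K_{\mathcal A}$ with the trivial model structure is cofibrantly generated in Hovey's sense, with $J=\emptyset$ and with $I$ consisting of four maps whose domains are finitely presentable in $\mathcal K_{\mathcal A}$. Moreover the following are equivalent: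

- (a) $\mathcal K_{\mathcal A}$ is Quillen equivalent to a combinatorial model category;
- (b) $\mathcal K_{\mathcal A}$ is locally presentable;
- (c) there is a *set* $\mathcal A_0\subseteq\mathcal A$ such that every $A\in\mathcal A$ admits a homomorphism from some $A_0\in\mathcal A_0$.

Condition (c) is trivial if $\mathcal A$ is a set. It can also hold for proper classes: if $\mathcal A$ is the class of the strict orders $(\alpha,<)$ with $\alpha$ an infinite ordinal, take $\mathcal A_0=\{(\omega,<)\}$ and the inclusions $\omega\subseteq\alpha$. It fails for a rigid proper class, which is the point of the construction (Section 9).

From now on $\mathcal A$ is fixed, $\mathcal K=\mathcal K_{\mathcal A}$ and $\mathcal Z=\mathcal Z_{\mathcal A}$. We first prove the statement about generators.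

**Step 1: $\mathcal K$ is reflective in $\mathbf{Gra}\times2$.** This gives limits and colimits. Put $r(X,s)=(X,s)$ if $(X,s)\in\mathcal K$, and $r(X,s)=(X,1)$ otherwise. In the second case $s=0$ and $X\notin\mathcal Z$, so there is a homomorphism $A\to X$ with $A\in\mathcal A$. Given a map $(X,0)\to(Y,s')$ with $(Y,s')\in\mathcal K$, the composite $A\to X\to Y$ shows $Y\notin\mathcal Z$, hence $s'=1$. So the map factors through $(X,0)\to(X,1)$, uniquely because maps are determined by their graph component. Thus $r$ is a reflection.

A full reflective subcategory of a complete and cocomplete category is complete and cocomplete, and its colimits are the reflections of the colimits in the big category. Explicitly, $\operatorname{colim}_{\mathcal K}(X_d,s_d)$ has graph $X=\operatorname{colim}X_d$, and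
$$\text{its switch is }1\iff \text{some }s_d=1\ \text{ or }\ X\notin\mathcal Z.\tag{2}$$
As $r$ does not change the graph, the functor $U:\mathcal K\to\mathbf{Gra}$, $(X,s)\mapsto X$, preserves colimits. And for every graph $H$, adjunction gives
$$\mathcal K(r(H,0),-)\cong(\mathbf{Gra}\times2)((H,0),-)\cong\mathbf{Gra}(H,U(-)).\tag{3}$$

**Step 2: generators.** We want sets detecting the fibrations (all maps) and the trivial fibrations (isomorphisms) of $\mathcal K$. Put $I=r(I_0)$, with $I_0$ from (1), and $J=\emptyset$. By adjunction, a map $p$ of $\mathcal K$ has the RLP with respect to $r(i)$ in $\mathcal K$ iff it has the RLP with respect to $i$ in $\mathbf{Gra}\times2$. By Section 4, the maps of $\mathcal K$ with the RLP with respect to $I$ are exactly the isomorphisms. All maps have the RLP with respect to $J=\emptyset$.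

**Step 3: smallness of the domains.** The domains in $I$ are $r(\emptyset,0)$ and $r(2v,0)$. By (3), $\mathcal K(r(\emptyset,0),-)$ is constantly a singleton and $\mathcal K(r(2v,0),(X,s))\cong|X|^2$. The functors $U$ and $|\cdot|$ preserve colimits, and finite powers commute with filtered colimits in $\mathbf{Set}$. So both functors preserve filtered colimits: both domains are finitely presentable in $\mathcal K$, in particular small relative to $I$-cell. There are no domains in $J$. This proves the first assertion of Theorem 1.

By (3) and the finite presentability of $v$ and $e$ in $\mathbf{Gra}$, the codomains $r(v,0)$ and $r(e,0)$ are finitely presentable as well. The only codomain that can fail to be presentable is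
$$T=(\emptyset,1).$$
There is a map $T\to(X,s)$ iff $s=1$, and then exactly one.

## 6. The object $T$ and the size of witnesses

*An example by hand.* Let $\mathcal A$ be the class of the $(\alpha,<)$, $\alpha$ an infinite ordinal, as above; then $\mathcal Z$ consists of the graphs without a homomorphism from $(\omega,<)$. The finite strict orders $(W,<)$, $W\subset\omega$ finite, lie in $\mathcal Z$, since a homomorphism from $(\omega,<)$ would be an infinite strictly increasing sequence in $W$. So the $((W,<),0)$ form a directed diagram in $\mathcal K$. By (2) its colimit is $((\omega,<),1)$, which receives a map from $T$, while no $((W,<),0)$ does. So $T$ is not finitely presentable. But $T$ is $\aleph_1$-presentable. Suppose an $\aleph_1$-directed colimit in $\mathcal K$ has switch $1$. By (2), either some $s_d=1$, or there is a homomorphism $(\omega,<)\to\operatorname{colim}X_d$; as $(\omega,<)$ is countable it factors through some $X_d$, so $X_d\notin\mathcal Z$ and again $s_d=1$. In both cases $T$ maps to stage $d$, and maps out of $T$ are unique.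

So the presentability of $T$ measures how small the subgraphs are that witness $A\notin\mathcal Z$. Two lemmas make this precise.

**Lemma A.** Let $\lambda$ be regular and $A\in\mathcal A$, and suppose $A|W\in\mathcal Z$ for every $W\subseteq|A|$ with $|W|<\lambda$. Let $D$ be the poset of these $W$. Then $X_W=(A|W,0)$ defines a $\lambda$-directed diagram $X:D\to\mathcal K$ with $\operatorname{colim}_{\mathcal K}X=(A,1)$. Hence there is a map $T\to\operatorname{colim}_{\mathcal K}X$, but no map $T\to X_W$ for any $W$.

*Proof.* $D$ is $\lambda$-directed: as $\lambda$ is regular, a union of fewer than $\lambda$ sets of size $<\lambda$ has size $<\lambda$. The objects $X_W$ are in $\mathcal K$ by hypothesis. Every vertex and every edge of $A$ lies in some $A|W$, so the colimit in $\mathbf{Gra}$ is $A$. Since $\mathrm{id}_A$ shows $A\notin\mathcal Z$, (2) gives switch $1$. The last sentence follows by reading off switches. $\blacksquare$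

**Lemma B.** Suppose there is a regular $\lambda$ such that every $A\in\mathcal A$ has an induced subgraph $A|W$ with $|W|<\lambda$ and $A|W\notin\mathcal Z$. Then (c) holds.

*Proof.* Let $\mathcal S$ be the set of graphs that are not in $\mathcal Z$ and whose vertex set is a cardinal $<\lambda$. For $S\in\mathcal S$ there is some $A'\in\mathcal A$ with a homomorphism $A'\to S$. The $A'$ of minimal rank with this property form a set, so by the axiom of choice we can choose one of them, $A_S$, for each $S\in\mathcal S$. Then $\mathcal A_0=\{A_S:S\in\mathcal S\}$ is a set contained in $\mathcal A$. Given $A\in\mathcal A$, the subgraph $A|W$ of the hypothesis is isomorphic to some $S\in\mathcal S$, and $A_S\to S\cong A|W\subseteq A$ is the required homomorphism. $\blacksquare$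

**(b)⇒(c), directly.** If $\mathcal K$ is locally presentable, then $T$ is $\lambda$-presentable for some $\lambda$. If the hypothesis of Lemma B failed for this $\lambda$ and some $A$, Lemma A would give a map $T\to\operatorname{colim}_{\mathcal K}X$, which would factor through some $X_W$; but there is no map $T\to X_W$. So (c) holds.

**(c)⇒(b).** We exhibit $\mathcal K$ as the class of objects orthogonal to a set of maps. Let $\mathcal A_0$ be as in (c). Then $\mathcal Z_{\mathcal A}=\mathcal Z_{\mathcal A_0}$: the inclusion $\subseteq$ holds because $\mathcal A_0\subseteq\mathcal A$, and if $X\notin\mathcal Z_{\mathcal A}$ there are $A_0\to A\to X$ with $A\in\mathcal A$ and $A_0\in\mathcal A_0$. Consider the set of maps $(A,0)\to(A,1)$ with $A\in\mathcal A_0$. A map $(A,0)\to(X,s)$ is a homomorphism $A\to X$; it extends to $(A,1)$ iff $s=1$, and the extension is then unique. So $(X,s)$ is orthogonal to all these maps iff $s=1$ or no $A\in\mathcal A_0$ maps to $X$, that is, iff $(X,s)\in\mathcal K$. As $\mathbf{Gra}\times2$ is locally presentable, the orthogonality theorem shows that $\mathcal K$ is locally presentable.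

**(b)⇒(a).** If $\mathcal K$ is locally presentable, then by Section 5 its trivial model structure is combinatorial, and $\mathcal K$ is Quillen equivalent to itself.

What remains is (a)⇒(c).

## 7. Two comparison maps, one of them in the wrong direction

We have proved (b)⇒(c), so the natural attempt at (a)⇒(c) is to deduce (b) from (a): pull local presentability back along the Quillen equivalence. The last example of Section 2 shows that this property does not transport in general. It would if the combinatorial category $\mathcal M$ had the trivial structure and were joined to $\mathcal K$ by Quillen equivalences through trivial structures only, but we know nothing of this kind.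

The next attempt is to copy the direct argument for (b)⇒(c) inside $\mathcal M$, where every object *is* presentable. Suppose we have a functor $\Theta:\mathcal K\to\mathcal M$ implementing the equivalence of homotopy theories. Take the diagram $X$ of Lemma A. From $T\to\operatorname{colim}_{\mathcal K}X$ we get $\Theta T\to\Theta(\operatorname{colim}_{\mathcal K}X)$, and we would like to factor this through some $\Theta X_W$. But $\Theta$ need not preserve colimits, and the comparison map
$$\operatorname{colim}_{\mathcal M}\Theta X_W\longrightarrow\Theta(\operatorname{colim}_{\mathcal K}X_W)$$
goes the wrong way: it gives no map from $\Theta T$ into a colimit *in $\mathcal M$*, and only to such a colimit can presentability be applied.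

What gets past this is to form the colimit in $\mathcal M$ first and compare in $\mathcal K$. Let $\Theta':\mathcal M\to\mathcal K$ be a homotopy inverse functor and $C=\operatorname{colim}_{\mathcal M}Y_W$ with $Y_W$ weakly equivalent to $\Theta X_W$. Weak equivalences in $\mathcal K$ are isomorphisms, so $\Theta'Y_W\cong X_W$, and the comparison map for $\Theta'$ is
$$\operatorname{colim}_{\mathcal K}X_W\cong\operatorname{colim}_{\mathcal K}\Theta'Y_W\longrightarrow\Theta'C .$$
This is the right direction: composed with $T\to\operatorname{colim}_{\mathcal K}X_W$ it gives a map $T\to\Theta'C$. It does not matter whether the comparison map is invertible, because we only ask whether maps out of $T$ *exist*. Going back to $\mathcal M$, we obtain a morphism from $\Theta T$ to $C$ in the homotopy category. To apply presentability it has to be an honest map in $\mathcal M$; this is so if the source is cofibrant and $C$ is fibrant. The source can be replaced. For $C$, we make all $Y_W$ fibrant and choose $\lambda$ so large that $\lambda$-directed colimits of fibrant objects are fibrant.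

## 8. A combinatorial model forces condition (c)

Assume (a): $\mathcal K$ is connected by a finite zigzag of Quillen equivalences to a combinatorial model category $\mathcal M$ with generating sets $I_{\mathcal M},J_{\mathcal M}$.

**Step 1: homotopy inverse functors.** We want honest functors between $\mathcal K$ and $\mathcal M$ that preserve weak equivalences and are inverse up to natural weak equivalences.

Let $F:\mathcal P\rightleftarrows\mathcal Q:G$ be one Quillen equivalence. Let $q\Rightarrow\mathrm{id}$ be a functorial cofibrant replacement on $\mathcal P$ and $\mathrm{id}\Rightarrow\rho$ a functorial fibrant replacement on $\mathcal Q$. By two-out-of-three, $q$ and $\rho$ preserve weak equivalences. By Ken Brown's lemma, $F$ preserves weak equivalences between cofibrant objects and $G$ preserves those between fibrant objects. So $Fq$ and $G\rho$ preserve weak equivalences. There are natural maps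
$$\mathrm{id}_{\mathcal P}\Leftarrow q\Rightarrow G\rho Fq,\qquad FqG\rho\Rightarrow\rho\Leftarrow\mathrm{id}_{\mathcal Q},\tag{4}$$
where $qX\to G\rho FqX$ is adjoint to the weak equivalence $FqX\to\rho FqX$, and $FqG\rho Y\to\rho Y$ is adjoint to the weak equivalence $qG\rho Y\to G\rho Y$. In both cases the object on the $\mathcal P$ side ($qX$, resp. $qG\rho Y$) is cofibrant and the object on the $\mathcal Q$ side ($\rho FqX$, resp. $\rho Y$) is fibrant, so by the definition of a Quillen equivalence these adjoints are weak equivalences. All maps in (4) are natural weak equivalences.

Thus each Quillen equivalence, in whichever direction it points in the zigzag, provides functors in both directions that preserve weak equivalences and whose two composites are connected to the identities by zigzags of natural weak equivalences. Such pairs compose. If $(\Phi_1,\Phi_1')$ and $(\Phi_2,\Phi_2')$ are composable pairs, apply $\Phi_1'$ to the zigzag between $\Phi_2'\Phi_2$ and $\mathrm{id}$, evaluated at $\Phi_1$; as $\Phi_1'$ preserves weak equivalences, this is a zigzag of natural weak equivalences between $\Phi_1'\Phi_2'\Phi_2\Phi_1$ and $\Phi_1'\Phi_1$, which is connected to $\mathrm{id}$. The other composite is treated in the same way. We obtain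
$$\Theta:\mathcal K\to\mathcal M,\qquad\Theta':\mathcal M\to\mathcal K$$
preserving weak equivalences, with $\Theta'\Theta$ and $\Theta\Theta'$ connected to the identities by zigzags of natural weak equivalences. Weak equivalences in $\mathcal K$ are isomorphisms. Hence
$$\Theta'\Theta\cong\mathrm{id}_{\mathcal K}\ \text{ naturally, and }\Theta'\text{ sends weak equivalences to isomorphisms.}\tag{5}$$

**Step 2: choice of $\lambda$.** We need one cardinal that makes the relevant objects presentable and keeps colimits of fibrant objects fibrant. Let $t\to\Theta T$ be a weak equivalence in $\mathcal M$ with $t$ cofibrant. Since $\mathcal M$ is locally presentable and $J_{\mathcal M}$ is a set, there is a regular $\lambda$ such that $t$ and all domains of maps in $J_{\mathcal M}$ are $\lambda$-presentable.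

Then a $\lambda$-directed colimit $C=\operatorname{colim}Y_d$ of fibrant objects of $\mathcal M$ is fibrant. Let $j:U\to V$ be in $J_{\mathcal M}$ and let $U\to C$ be a map. As $U$ is $\lambda$-presentable, it factors as $U\to Y_d\to C$. As $Y_d$ is fibrant, $U\to Y_d$ extends along $j$ to $V\to Y_d$. The composite $V\to Y_d\to C$ extends $U\to C$. So $C\to1$ has the RLP with respect to $J_{\mathcal M}$. Only the domains of $J_{\mathcal M}$ were used.

**Step 3: small witnesses.** We show that the hypothesis of Lemma B holds for this $\lambda$. Suppose it fails for some $A\in\mathcal A$. Lemma A gives the $\lambda$-directed diagram $X:D\to\mathcal K$, a map $T\to\operatorname{colim}_{\mathcal K}X$, and $\mathcal K(T,X_W)=\emptyset$ for all $W$.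

*From $\mathcal K$ to $\mathcal M$.* Let $\rho$ now be a functorial fibrant replacement on $\mathcal M$, let $Y=\rho\,\Theta X:D\to\mathcal M$, and let $C=\operatorname{colim}_DY$ in $\mathcal M$. By Step 2, $C$ is fibrant. Applying $\Theta'$ to the weak equivalences $\Theta X_W\to\rho\Theta X_W$ and using (5), we get isomorphisms, natural in $W$,
$$\Theta'Y_W=\Theta'\rho\Theta X_W\cong\Theta'\Theta X_W\cong X_W.\tag{6}$$

*A map into $\Theta'C$.* Apply $\Theta'$ to the colimit cocone $Y_W\to C$. By (6) this is a cocone $X_W\to\Theta'C$ in $\mathcal K$, so it induces a map $\operatorname{colim}_{\mathcal K}X\to\Theta'C$. Composing with $T\to\operatorname{colim}_{\mathcal K}X$ gives a map $T\to\Theta'C$.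

*An honest map into $C$.* Applying $\Theta$ gives $\Theta T\to\Theta\Theta'C$ in $\mathcal M$. The object $\Theta\Theta'C$ is connected to $C$ by weak equivalences, and $t\to\Theta T$ is a weak equivalence. So in the homotopy category there is a morphism
$$t\cong\Theta T\to\Theta\Theta'C\cong C .$$
For $t$ cofibrant and $C$ fibrant, every morphism $t\to C$ of $\mathrm{Ho}(\mathcal M)$ is represented by a map of $\mathcal M$. So there is a map $t\to C$ in $\mathcal M$.

*Factorization and contradiction.* As $t$ is $\lambda$-presentable and $C$ is the $\lambda$-directed colimit of the $Y_W$, the map factors through some $t\to Y_W$. Apply $\Theta'$, and use (5) for $t\to\Theta T$ and (6):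
$$T\cong\Theta'\Theta T\cong\Theta't\to\Theta'Y_W\cong X_W .$$
This is a map $T\to X_W$ in $\mathcal K$, a contradiction. So every $A\in\mathcal A$ has an induced subgraph $A|W\notin\mathcal Z$ with $|W|<\lambda$, and Lemma B gives (c). Together with Section 6 this proves Theorem 1. $\blacksquare$

## 9. (R) is equivalent to Vopěnka's principle

**Corollary 2 (ZFC).** (R) implies VP.

*Proof.* Assume (R) and suppose that VP fails. Let $\mathcal A$ be a rigid proper class of graphs. By Theorem 1, $\mathcal K_{\mathcal A}$ is cofibrantly generated in Hovey's sense, so (R) gives (a), and hence (c): there is a set $\mathcal A_0\subseteq\mathcal A$ such that every member of $\mathcal A$ receives a homomorphism from a member of $\mathcal A_0$. Since $\mathcal A$ is a proper class, there is $A\in\mathcal A\setminus\mathcal A_0$. Choose a homomorphism $A_0\to A$ with $A_0\in\mathcal A_0$. Then $A_0\ne A$, so this is a nonidentity homomorphism between members of $\mathcal A$, contradicting rigidity. $\blacksquare$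

**Theorem 3 (ZFC).** The following are equivalent: (1) VP; (2) (R); (3) (R) restricted to the model categories $\mathcal K_{\mathcal A}$; (4) condition (c) holds for every class $\mathcal A$ of graphs.

*Proof.* (1)⇒(2) is Raptis' theorem. (2)⇒(3) holds because each $\mathcal K_{\mathcal A}$ is cofibrantly generated. (3)⇒(4) is (a)⇒(c) of Theorem 1. (4)⇒(1) is the last part of the previous proof: (c) cannot hold for a rigid proper class. $\blacksquare$

## 10. Presentable codomains remove Vopěnka's principle

The example used one codomain, $T$, that need not be presentable. The next theorem shows that this cannot be avoided.

**Theorem 4 (ZFC).** Let $\mathcal M$ be a model category cofibrantly generated by $I,J$ such that all domains *and codomains* of maps in $I\cup J$ are presentable in $\mathcal M$. Then $\mathcal M$ is Quillen equivalent to a combinatorial model category, namely a full coreflective subcategory of $\mathcal M$.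

The idea is to keep only the objects that can be built from the domains and codomains of $I\cup J$; the maps in $I$ cannot see the difference between an object and its best approximation of this kind.

**Step 1: a small category of building blocks.** Let $\lambda$ be regular such that all domains and codomains of $I\cup J$ are $\lambda$-presentable in $\mathcal M$. Recall that colimits of $\lambda$-small diagrams (fewer than $\lambda$ morphisms) of $\lambda$-presentable objects are $\lambda$-presentable. Let $\mathcal G_0$ be the set of these domains and codomains. Let $\mathcal G_{\alpha+1}$ be $\mathcal G_\alpha$ together with a chosen colimit of each $\lambda$-small diagram in $\mathcal G_\alpha$ (up to isomorphism of the indexing categories these form a set), and take unions at limit stages. Let $\mathcal G$ be the full subcategory of $\mathcal M$ on $\mathcal G_\lambda=\bigcup_{\alpha<\lambda}\mathcal G_\alpha$. It is small and consists of $\lambda$-presentable objects. A $\lambda$-small diagram in $\mathcal G$ involves fewer than $\lambda$ objects, so by regularity it lies in some $\mathcal G_\alpha$ and has a colimit in $\mathcal G_{\alpha+1}$. So $\mathcal G$ is closed under $\lambda$-small colimits of $\mathcal M$, up to isomorphism.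

Let $\mathcal N\subseteq\mathcal M$ be the full subcategory of all objects isomorphic to a colimit in $\mathcal M$ of a small $\lambda$-filtered diagram in $\mathcal G$.

**Step 2: $\mathcal N$ is coreflective.** We construct the best approximation of $X\in\mathcal M$ from $\mathcal N$. The category $\mathcal G\downarrow X$ of maps from objects of $\mathcal G$ to $X$ is small. It is $\lambda$-filtered: for a $\lambda$-small diagram in it, the colimit of the underlying objects lies in $\mathcal G$ up to isomorphism and has an induced map to $X$, so it gives a cocone. Put
$$cX=\operatorname{colim}(\mathcal G\downarrow X\to\mathcal M)\in\mathcal N,$$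
with coprojections $\kappa_h:G'\to cX$ for $h:G'\to X$, and let $\varepsilon_X:cX\to X$ be the map with $\varepsilon_X\kappa_h=h$. For $G\in\mathcal G$ we claim
$$\mathcal M(G,cX)\cong\operatorname{colim}_{(h:G'\to X)}\mathcal M(G,G')\cong\mathcal M(G,X),\tag{7}$$
with composite $\varepsilon_X\circ-$. The first isomorphism holds because $G$ is $\lambda$-presentable; the class of $(h,\,g:G\to G')$ corresponds to $\kappa_hg$. The second sends the class of $(h,g)$ to $hg$. It is surjective, since $(k,\mathrm{id}_G)\mapsto k$ for $k:G\to X$. It is injective: $g$ is a morphism from $hg:G\to X$ to $h:G'\to X$ in $\mathcal G\downarrow X$ and carries $\mathrm{id}_G$ to $g$, so $(h,g)\sim(hg,\mathrm{id}_G)$, and the class depends only on $hg$. The composite sends $\kappa_hg$ to $hg=\varepsilon_X\kappa_hg$, as claimed.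

An object $N\in\mathcal N$ is a colimit of objects $G_i\in\mathcal G$, and $\mathcal M(N,-)=\lim\mathcal M(G_i,-)$, so (7) implies
$$\varepsilon_X\circ-:\ \mathcal M(N,cX)\to\mathcal M(N,X)\ \text{ is bijective for all }N\in\mathcal N.\tag{8}$$
So the full and replete subcategory $\mathcal N$ is coreflective, with coreflector $c$.

**Step 3: $\mathcal N$ is locally presentable and closed under colimits.** Let $E$ be the colimit in $\mathcal M$ of a small diagram of objects $N_i\in\mathcal N$. By (8) the maps $N_i\to E$ lift uniquely along $\varepsilon_E$; by uniqueness the lifts form a cocone and give $\sigma:E\to cE$ with $\varepsilon_E\sigma=\mathrm{id}_E$. Then $\varepsilon_E(\sigma\varepsilon_E)=\varepsilon_E$, and (8) with $N=cE$ gives $\sigma\varepsilon_E=\mathrm{id}$. So $E\cong cE\in\mathcal N$. Hence $\mathcal N$ is cocomplete with colimits computed in $\mathcal M$. It is complete: a limit in $\mathcal N$ is $c$ applied to the limit in $\mathcal M$. Since $\lambda$-filtered colimits in $\mathcal N$ are those of $\mathcal M$, the objects of $\mathcal G$ are $\lambda$-presentable in $\mathcal N$, and by definition every object of $\mathcal N$ is a $\lambda$-filtered colimit of objects of $\mathcal G$. So $\mathcal N$ is locally $\lambda$-presentable. Finally $I,J\subseteq\mathcal N$,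 since $\mathcal G\subseteq\mathcal N$ and $\mathcal N$ is full. This is where the *codomains* are needed.

**Step 4: the model structure on $\mathcal N$.** Declare a map of $\mathcal N$ to be a weak equivalence, cofibration or fibration iff it is one in $\mathcal M$. Two-out-of-three and the retract axiom are inherited. The lifting axioms are inherited because $\mathcal N$ is full. For the factorizations of $f:X\to Y$ in $\mathcal N$, run the small object argument in $\mathcal M$ for $I$, resp. $J$. The middle object is built from $X$ and the domains and codomains of $I$, resp. $J$, by coproducts, pushouts and transfinite composition. All of these are colimits, so the middle object lies in $\mathcal N$. The two maps are a cofibration followed by a trivial fibration, resp. a trivial cofibration followed by a fibration, in $\mathcal M$ and hence in $\mathcal N$, and the construction is functorial. As $I,J\subseteq\mathcal N$ and $\mathcal N$ is full, the fibrations (trivial fibrations) of $\mathcal N$ are the maps of $\mathcal N$ with the RLP with respect to $J$ (with respect to $I$). The domains are $\lambda$-presentable in $\mathcal N$, hence small. So $\mathcal N$ is combinatorial.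

**Step 5: the inclusion is a Quillen equivalence.** The inclusion $\mathcal N\to\mathcal M$ has right adjoint $c$ and preserves cofibrations and trivial cofibrations. We show that $\varepsilon_X$ is a trivial fibration for every $X\in\mathcal M$. Let $i:A\to B$ be in $I$, and let $a:A\to cX$ and $b:B\to X$ satisfy $bi=\varepsilon_Xa$. As $B\in\mathcal N$, by (8) there is a unique $\tilde b:B\to cX$ with $\varepsilon_X\tilde b=b$. Then $\varepsilon_X\tilde bi=bi=\varepsilon_Xa$, and as $A\in\mathcal N$, (8) gives $\tilde bi=a$. So $\tilde b$ is a lift, and $\varepsilon_X$ has the RLP with respect to $I$.

For $N\in\mathcal N$ and $X\in\mathcal M$, the maps $f:N\to cX$ and $\varepsilon_Xf:N\to X$ correspond under the adjunction. As $\varepsilon_X$ is a weak equivalence, $f$ is a weak equivalence iff $\varepsilon_Xf$ is, by two-out-of-three. So the inclusion is a Quillen equivalence. $\blacksquare$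

**Remark.** If VP fails and $\mathcal A$ is a rigid proper class, then $T=(\emptyset,1)$ is not presentable in $\mathcal K_{\mathcal A}$: otherwise all domains and codomains of $I$ would be presentable (Section 5), Theorem 4 would give (a), and so (c), which fails for $\mathcal A$. So in Theorem 4 the presentability of even one codomain cannot be dropped without VP. With presentable codomains added, the conclusion of Raptis' theorem is a theorem of ZFC; with only presentable domains it is equivalent to VP, even when $J=\emptyset$, $|I|=4$, and only one codomain is not known to be presentable. The intermediate variant of (R), in which the domains and codomains of $I$ and $J$ are required to be small with respect to transfinite chains only (Hovey smallness) rather than presentable, is not settled by these arguments.
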